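# Horizontal maps between planar bodies, and the distance between double cones

## 1. Horizontal maps and their certificates

Everything in this talk happens in a two-parameter family of linear maps of the plane,
$$\Lambda_{r,\tau}(\beta,\eta)=(r\beta+\tau\eta,\ \eta),\qquad (r,\tau)\in\mathbb R^2 .$$
Call the second coordinate the *height*. The map $\Lambda_{r,\tau}$ preserves heights; on each horizontal line it stretches by $r$ and slides by $\tau$ times the height. We call such a map *horizontal*.

Fix a number $D\ge 1$ and two origin-symmetric convex bodies $B,C\subseteq\mathbb R^2$ (so $0$ is interior to both). We write points of $B$ as $(h,\sigma)$ and points of $C$ as $(\beta,\eta)$, and we assume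
$$\max_B\sigma=1,\qquad \max_C\eta=\varphi,\qquad 1\le\varphi\le D .$$
When is there a horizontal map with $B\subseteq\Lambda_{r,\tau}C\subseteq DB$?

**Slice functions.** For $|\sigma|\le 1$ let $\gamma(\sigma)$ be the largest $h$ with $(h,\sigma)\in B$; for $|\eta|\le\varphi$ let $\mu(\eta)$ be the largest $\beta$ with $(\beta,\eta)\in C$. By central symmetry the slices are
$$B_\sigma=[-\gamma(-\sigma),\gamma(\sigma)],\qquad C_\eta=[-\mu(-\eta),\mu(\eta)] .$$
Both functions are concave: a convex combination of two right end points of slices of $B$ lies in $B$, so it lies to the left of the right end point at its height, and the same holds for $C$. Also $\gamma(0),\mu(0)>0$, since $0$ is interior. For $|\eta|\le D$ put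
$$\Gamma(\eta)=D\,\gamma(\eta/D).$$
This is concave, and the slice of $DB$ at height $\eta$ is $[-\Gamma(-\eta),\Gamma(\eta)]$. Finally, each point $(\mu(\eta),\eta)$ lies on $\partial C$.

The values of $\gamma$ may be negative. For $B=\operatorname{conv}\{\pm(1,0),\pm(-1,1)\}$ one has $\gamma(\sigma)=1$ on $[-1,0]$ and $\gamma(\sigma)=1-2\sigma$ on $[0,1]$, so $\gamma(1)=-1$.

**Lemma 1.** Suppose $(r,\tau)$ satisfies all the inequalities
$$L_\sigma:\ r\mu(\sigma)+\tau\sigma\ge\gamma(\sigma)\quad(|\sigma|\le1),\qquad\qquad U_\eta:\ r\mu(\eta)+\tau\eta\le\Gamma(\eta)\quad(|\eta|\le\varphi).\tag{1}$$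
Then $B\subseteq\Lambda_{r,\tau}C\subseteq DB$.

**Proof.** $L_0$ says $r\mu(0)\ge\gamma(0)>0$, so $r>0$. Hence the slice of $\Lambda_{r,\tau}C$ at height $\eta$ has upper end $r\mu(\eta)+\tau\eta$ and lower end $-r\mu(-\eta)+\tau\eta$, which is minus the upper end at height $-\eta$. So the $L_\sigma$ say that upper ends of slices of $B$ do not exceed those of $\Lambda_{r,\tau}C$, and by symmetry lower ends obey the reverse inequality; this is $B\subseteq\Lambda_{r,\tau}C$ (the heights of $B$ are at most $1\le\varphi$ in absolute value). In the same way the $U_\eta$ give $\Lambda_{r,\tau}C\subseteq DB$, since $\varphi\le D$. $\square$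

Each condition in (1) is a closed half-plane in the $(r,\tau)$-plane, because $(\mu(\eta),\eta)\in\partial C$ is never $0$. This gives a very short list of possible obstructions.

**Definition (certificate).** A certificate consists of heights $\sigma_i\in[-1,1]$ $(i\in I)$ and $\eta_j\in[-\varphi,\varphi]$ $(j\in J)$ with weights $p_i>0$, $q_j>0$, where $1\le|I|+|J|\le3$, such that
$$\sum_{i\in I}p_i(\mu(\sigma_i),\sigma_i)=\sum_{j\in J}q_j(\mu(\eta_j),\eta_j)\qquad\text{and}\qquad \sum_{j\in J}q_j\Gamma(\eta_j)<\sum_{i\in I}p_i\gamma(\sigma_i).\tag{2}$$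
We always write $P=\sum p_i$ and $Q=\sum q_j$; empty sums are $0$.

A certificate rules out a solution of (1): a solution would give $\sum p_i\gamma(\sigma_i)\le\sum p_i(r\mu(\sigma_i)+\tau\sigma_i)=\sum q_j(r\mu(\eta_j)+\tau\eta_j)\le\sum q_j\Gamma(\eta_j)$. What we need is the converse.

**Proposition 1.** If there is no certificate, then (1) has a solution $(r,\tau)$.

**Proof.** Recall two textbook facts. Helly's theorem in the plane: if every three members of a finite family of convex sets in $\mathbb R^2$ meet, the whole family has a common point. Farkas' lemma: a finite system $a_k\cdot u\ge c_k$ has no solution $u$ if and only if there are $\lambda_k\ge0$ with $\sum\lambda_ka_k=0$ and $\sum\lambda_kc_k>0$.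

Suppose some three (or fewer) of the half-planes in (1) have no common point. Write them as $(\mu(\sigma),\sigma)\cdot u\ge\gamma(\sigma)$ and $-(\mu(\eta),\eta)\cdot u\ge-\Gamma(\eta)$ with $u=(r,\tau)$. Farkas' lemma gives multipliers; dropping the zero ones, and calling the others $p_i$ and $q_j$, we get exactly (2). At least one multiplier is nonzero, so this is a certificate.

Hence, if there is no certificate, any three of the half-planes meet, and by Helly every finite subfamily meets. The family is infinite, so we need compactness. The half-planes $L_0,U_0$ force $\gamma(0)/\mu(0)\le r\le\Gamma(0)/\mu(0)$. With $r$ bounded, $U_{\varphi/2}$ bounds $\tau$ from above and $U_{-\varphi/2}$ bounds $\tau$ from below. So $L_0\cap U_0\cap U_{\varphi/2}\cap U_{-\varphi/2}$ is compact. Intersect it with the other half-planes: these are closed subsets of a compact set, and finitely many always meet. So all of them meet. $\square$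

**Example.** Let $B$ be the diamond $|h|+|\sigma|\le1$ and $C$ the square $[-1,1]^2$, so $\gamma(\sigma)=1-|\sigma|$, $\mu=1$, $\varphi=1$ and $\Gamma(\eta)=D-|\eta|$. Take $\sigma=0$ with weight $1$, and $\eta=\pm1$ with weight $\frac12$ each. The balance in (2) reads $(1,0)=\frac12(1,1)+\frac12(1,-1)$, and the inequality reads $D-1<1$. So for every $D<2$ there is no horizontal sandwich. For $D=2$ the pair $(r,\tau)=(1,0)$ works: $1\ge1-|\sigma|$ and $1\le2-|\eta|$. Yet a square and a diamond are linearly equivalent, by a rotation and a scaling. Horizontal maps are thus a real restriction, and to use them one needs a reason why the heights of $B$ and $C$ should be matched.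

The reason will come from a linear map between two three-dimensional spaces, and the purpose of the construction is to pull that map down to dimension two.

## 2. Double cones and the equality of distances

For real normed spaces $X,Y$ of the same finite dimension, the **Banach–Mazur distance** is
$$d_{BM}(X,Y)=\min\|T\|\,\|T^{-1}\|$$
over invertible linear $T:X\to Y$. It is multiplicative: always at least $1$, and equal to $1$ exactly for isometric spaces. After rescaling $T$ by $\|T^{-1}\|$, the inequality $\|T\|\,\|T^{-1}\|\le D$ becomes $\|x\|_X\le\|Tx\|_Y\le D\|x\|_X$; we then say that $T$ has distortion at most $D$. For instance $d_{BM}(\ell_1^2,\ell_\infty^2)=1$, since $\max\{|x+y|,|x-y|\}=|x|+|y|$.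

The **$\ell_1$-sum** $X\oplus_1Y$ carries the norm $\|(x,y)\|=\|x\|_X+\|y\|_Y$; $\ell_1^m$ is $\mathbb R^m$ with the norm $|x_1|+\dots+|x_m|$, so $\ell_1^1=\mathbb R$. If $X$ is two-dimensional with unit ball $B_X$, the unit ball of $X\oplus_1\ell_1^1$ is the **symmetric double cone** $\operatorname{conv}\big((B_X\times\{0\})\cup\{\pm e^3\}\big)$, where $e^3=(0,0,1)$. For $X=\ell_1^2$ this is $\ell_1^3$, and the octahedron appears as the double cone over a diamond.

There is also a distance between **convex bodies** $K,L\subseteq\mathbb R^n$ (compact, convex, with interior):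
$$d_{BM}(K,L)=\inf\{\lambda\ge1:\ L\subseteq T(K)\subseteq\lambda(L-x)+x\ \text{ for some invertible affine } T \text{ and some } x\in\mathbb R^n\}.$$
For unit balls it agrees with the distance of the normed spaces. A $k$-dimensional body in $\mathbb R^N$ is treated as a body in its affine hull, identified with $\mathbb R^k$ by an affine isomorphism; the choice does not matter.

The source of the problem is the paper by Florian Grundbacher and Tomasz Kobos, "Exact Banach-Mazur distances of certain $\ell_p$-sums and cones", arXiv:2603.18268 (2026). Two facts form the background.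

**Fact (1).** Let $B_1,B_2\subseteq\mathbb R^3$ be two-dimensional centrally symmetric convex bodies and let $v^1,v^2$ be vectors such that $C_i=\operatorname{conv}(B_i\cup\{v^i\})$ is three-dimensional. Then $d_{BM}(C_1,C_2)=d_{BM}(B_1,B_2)$.

**Fact (2).** If two-dimensional $X_1,X_2$ satisfy $d_{BM}(X_1,\ell_1^2)\ge d_{BM}(X_1,X_2)$ or $d_{BM}(X_2,\ell_1^2)\ge d_{BM}(X_1,X_2)$, then $d_{BM}(X_1\oplus_1\ell_1^m,X_2\oplus_1\ell_1^m)=d_{BM}(X_1,X_2)$ for all integers $m\ge1$.

So a one-sided cone remembers its base. It is natural to conjecture that a symmetric double cone does too, with no hypothesis on the distance to $\ell_1^2$. This is true. Throughout, $X_i=(\mathbb R^2,\|\cdot\|_i)$, $Y_i=X_i\oplus_1\ell_1^1$, with norm $N_i(x,s)=\|x\|_i+|s|$, and $X_i$ is identified with $X_i\times\{0\}\subseteq Y_i$.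

**Theorem 1.** $d_{BM}(Y_1,Y_2)=d_{BM}(X_1,X_2)$ for all two-dimensional real normed spaces $X_1,X_2$.

Equivalently, let $\mathcal{BM}^n_s$ be the set of isometry classes of $n$-dimensional real normed spaces with the multiplicative metric $d_{BM}$; then $X\mapsto X\oplus_1\ell_1^1$ is an isometric embedding of $\mathcal{BM}^2_s$ into $\mathcal{BM}^3_s$.

**Theorem 2.** Let $1\le D<2$ and let $T:Y_1\to Y_2$ be linear and invertible with
$$N_1\le N_2\circ T\le D\,N_1.\tag{3}$$
Then there is a linear $S:X_1\to X_2$ with $\|x\|_1\le\|Sx\|_2\le D\|x\|_1$ for all $x\in X_1$. Moreover, $S$ can be chosen to agree with $T$ on $X_1\cap T^{-1}(X_2)$, a subspace of dimension at least $1$.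

**Theorem 2 implies Theorem 1.** If $\|x\|_1\le\|Sx\|_2\le d\|x\|_1$, then $(x,s)\mapsto(Sx,s)$ satisfies the same bounds for $N_1,N_2$, because $d\ge1$. So $D:=d_{BM}(Y_1,Y_2)\le d_{BM}(X_1,X_2)$. For the other direction, John's theorem gives $d_{BM}(X_i,\ell_2^2)\le\sqrt2$, so $d_{BM}(X_1,X_2)\le2$. If $D\ge2$, then $d_{BM}(X_1,X_2)\le2\le D$. If $D<2$, scale an optimal $T$ so that (3) holds; Theorem 2 gives $d_{BM}(X_1,X_2)\le D$. $\square$

So the restriction $D<2$ costs nothing. Facts (1) and (2) are not used for Theorems 1 and 2.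

## 3. Isometries of double cones, and why compression fails

Write any $T:Y_1\to Y_2$ as
$$T(x,s)=(Ax+sb,\ c(x)+\delta s),\qquad A:X_1\to X_2,\quad b\in X_2,\quad c\in X_1^*,\quad\delta\in\mathbb R .$$
Then $X_1\cap T^{-1}(X_2)=\ker c$, which has dimension at least $1$.

**The case $D=1$, by hand.** Let $T$ be an isometry of $Y_1$ onto $Y_2$. It maps extreme points of the unit ball to extreme points, and every extreme point of the ball of $Y_i$ is $(0,\pm1)$ or lies in $X_i$.

If $T(0,1)=(0,\pm1)$, then $b=0$ and $|\delta|=1$. From $T(x,-c(x)/\delta)=(Ax,0)$ we get $\|Ax\|_2=\|x\|_1+|c(x)|$, and from $T(x,0)=(Ax,c(x))$ we get $\|Ax\|_2+|c(x)|=\|x\|_1$. So $c=0$ and $A$ is an isometry.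

Otherwise $T(0,1)=(b,0)$ with $\|b\|_2=1$. The point $T^{-1}(0,1)$ is extreme and is not $(0,\pm1)$, so it is $(u,0)$ with $\|u\|_1=1$; thus $Au=0$ and $c(u)=1$. Choose $e\in\ker c$ with $\|e\|_1=1$ and put $f=Ae$, so $T(e,0)=(f,0)$ and $\|f\|_2=1$. Then
$$\|\alpha u+\kappa e\|_1=N_2(\kappa f,\alpha)=|\alpha|+|\kappa|,\qquad \|\alpha b+\kappa f\|_2=N_1(\kappa e,\alpha)=|\alpha|+|\kappa|,$$
and both $X_1$ and $X_2$ are isometric to $\ell_1^2$. In either case $X_1$ and $X_2$ are isometric.

**Two natural candidates.** For general $D$, the first thing to try is the compression $S=A$: restrict $T$ to $X_1$ and drop the last coordinate. The upper bound is fine, since $\|Ax\|_2\le N_2(T(x,0))\le D\|x\|_1$. The lower bound is not, because (3) controls only $\|Ax\|_2+|c(x)|$ from below. The second thing to try is to lift $x$ to the point of $T^{-1}(X_2)$ above it, that is, $Sx=Ax-\frac{c(x)}\delta b$. Then $(Sx,0)=T(x,-c(x)/\delta)$ and the lower bound is fine, but the upper bound needs control of $b/\delta$.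

The swap on $\ell_1^3$ defeats both. Let $X_1=X_2=\ell_1^2$ and $T(x_1,x_2,s)=(s,x_2,x_1)$, an isometry. Here $A(x_1,x_2)=(0,x_2)$ is singular, and $\delta=0$, so the second candidate does not exist.

Both candidates agree with $A$ on $\ker c$. If $c\neq0$, the maps with this property are exactly $S=A+c(\cdot)v$ with $v\in X_2$, a two-parameter family. For the swap, $v=(1,0)$ gives $S=\mathrm{id}$. This two-parameter family is the family of horizontal maps in disguise.

## 4. A normal form for $T$

From now on $T$ satisfies (3) with $1\le D<2$.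

**Step 1: remove the case $c=0$.** Take $S=A$. Then $\|Sx\|_2=N_2(T(x,0))$, so (3) gives the bounds, and $S$ agrees with $T$ on $\ker c=X_1$.

From now on $c\ne0$. Choose $e\in\ker c$ with $\|e\|_1=1$ and put $f=Ae$. Then $T(e,0)=(f,0)$, so $\varphi:=\|f\|_2\in[1,D]$.

**Step 2: remove the case $b=\theta f$, $\theta\in\mathbb R$.** Here the second candidate works. Indeed $T(-\theta e,1)=(0,\delta)$, so $|\delta|\ge N_1(-\theta e,1)=1+|\theta|\ge1$. Also $\|b\|_2+|\delta|=N_2(T(0,1))\le D<2$, so $\|b\|_2<1\le|\delta|$. Put $Sx=Ax-\frac{c(x)}\delta b$. Then $(Sx,0)=T(x,-c(x)/\delta)$ gives $\|Sx\|_2\ge\|x\|_1$, and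
$$\|Sx\|_2\le\|Ax\|_2+|c(x)|\,\frac{\|b\|_2}{|\delta|}\le\|Ax\|_2+|c(x)|=N_2(T(x,0))\le D\|x\|_1 .$$
Clearly $S=A$ on $\ker c$.

**Step 3: choose bases in the remaining case.** Now $b,f$ are a basis of $X_2$. Pick $x_0$ with $c(x_0)=1$ and write $Ax_0=\omega b+\kappa f$. Replacing $x_0$ by $x_0-\kappa e$ keeps $c(x_0)=1$ and makes $\kappa=0$. So $x_0,e$ is a basis of $X_1$, and
$$T(x_0,0)=(\omega b,1),\qquad T(e,0)=(f,0),\qquad T(0,1)=(b,\delta).\tag{4}$$
In the bases $(x_0,0),(e,0),(0,1)$ and $(b,0),(f,0),(0,1)$ the determinant of $T$ is $\Delta:=\omega\delta-1$, so $\Delta\ne0$.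

**Step 4: fix a sign.** The purpose is to make $\delta\Delta\ge0$, which will let us divide by $\Delta$ without losing track of signs. The reflection $R(x,s)=(x,-s)$ is an isometry of $Y_1$. Replacing $T$ by $T\circ R$ leaves $A,c,e,f,x_0$ unchanged, replaces $(b,\delta)$ by $(-b,-\delta)$, and replaces $\omega$ by $-\omega$, since $Ax_0=\omega b=(-\omega)(-b)$. It leaves $\Delta$ unchanged. Since $T\circ R=T$ on $X_1$, a map $S$ found for $T\circ R$ serves for $T$. So we may assume: if $\delta\ne0$, then $\delta\Delta>0$; if $\delta=0$, then $\omega\ge0$. In all cases $\delta\Delta\ge0$, and one of the following holds: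

* **(I)** $\omega\ge0$;
* **(II)** $\omega=-a$, $\delta=-\vartheta$ with $a,\vartheta>0$ and $a\vartheta<1$.

Indeed, let $\omega<0$. Then $\delta\ne0$. If $\delta>0$, then $\Delta=\omega\delta-1<0$ and $\delta\Delta<0$, a contradiction. So $\delta<0$, hence $\Delta<0$, that is, $\omega\delta<1$.

## 5. Dual balls: a cylinder between two cylinders

The inequalities (3) turn into inclusions on the dual side, where the unit ball of a double cone becomes a cylinder.

**Step 1: dualize.** Let $K_i^\circ\subseteq X_i^*$ be the dual unit ball of $X_i$ (for $\ell_1^2$, the square $[-1,1]^2$). The functional $(g,\zeta):(x,s)\mapsto g(x)+\zeta s$ has norm at most $1$ on $Y_i$ if and only if $\|g\|\le1$ and $|\zeta|\le1$. So the dual unit ball of $Y_i$ is $K_i^\circ\times[-1,1]$. A norm is the support function of its dual ball, and $N_2(Ty)=\max\{(T^*\psi)(y):\psi\in K_2^\circ\times[-1,1]\}$. Inclusion of compact convex sets is the same as the inequality of support functions, so (3) says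
$$K_1^\circ\times[-1,1]\ \subseteq\ T^*(K_2^\circ\times[-1,1])\ \subseteq\ D\,(K_1^\circ\times[-1,1]).$$

**Step 2: introduce coordinates.** Put
$$B=\{(g(x_0),g(e)):g\in K_1^\circ\},\qquad C=\{(g(b),g(f)):g\in K_2^\circ\}.$$
Since $x_0,e$ and $b,f$ are bases, $B$ and $C$ are symmetric planar convex bodies, with points written $(h,\sigma)$ and $(\beta,\eta)$. Moreover $\max_B\sigma=\|e\|_1=1$ and $\max_C\eta=\|f\|_2=\varphi\in[1,D]$. So we are in the setting of Section 1, with slice functions $\gamma,\mu,\Gamma$.

Evaluate functionals on $Y_1$ at $(x_0,0),(e,0),(0,1)$. By (4), $T^*(g,\zeta)$ has the values $\omega\beta+\zeta,\ \eta,\ \beta+\delta\zeta$, where $(\beta,\eta)=(g(b),g(f))$. So the inclusions become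
$$\mathfrak B\subseteq\Omega\subseteq D\mathfrak B,\tag{5}$$
$$\mathfrak B=\{(h,\sigma,z):(h,\sigma)\in B,\ |z|\le1\},\qquad \Omega=\{(\omega\beta+\zeta,\ \eta,\ \beta+\delta\zeta):(\beta,\eta)\in C,\ |\zeta|\le1\}.$$
The middle coordinate is the height $\eta$, and it is untouched. This is what matches the heights of $B$ and $C$. At a fixed height, only the matrix $\begin{pmatrix}\omega&1\\1&\delta\end{pmatrix}$ acts, and its inverse is $\frac1\Delta\begin{pmatrix}\delta&-1\\-1&\omega\end{pmatrix}$. So (5) says the following.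

Outer inclusion: if $|\eta|\le\varphi$, $\beta\in C_\eta$, $|\zeta|\le1$, then
$$h=\omega\beta+\zeta\ \text{ satisfies }\ -\Gamma(-\eta)\le h\le\Gamma(\eta),\qquad z=\beta+\delta\zeta\ \text{ satisfies }\ |z|\le D.\tag{6}$$
Inner inclusion: if $|\sigma|\le1$, $h\in B_\sigma$, $|z|\le1$, then
$$\beta=\frac{\delta h-z}\Delta\in C_\sigma,\qquad \zeta=\frac{\omega z-h}\Delta\in[-1,1],\qquad h=\omega\beta+\zeta.\tag{7}$$

**Step 3: translate horizontal maps into maps $S$.** Suppose $(r,\tau)$ solves (1). Define $S:X_1\to X_2$ by $Se=f$ and $Sx_0=rb+\tau f$. For $g\in X_2^*$, the coordinates of $S^*g$ are $(g(Sx_0),g(Se))=(r\,g(b)+\tau\,g(f),\ g(f))=\Lambda_{r,\tau}(g(b),g(f))$. So Lemma 1 says $K_1^\circ\subseteq S^*K_2^\circ\subseteq DK_1^\circ$, which is $\|x\|_1\le\|Sx\|_2\le D\|x\|_1$. Also $Se=f=Te$, so $S$ agrees with $T$ on $\ker c=\operatorname{span}\{e\}$.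

By Proposition 1, **Theorem 2 is proved once we show that (5) excludes every certificate (2).** In this language the compression $S=A$ is $(r,\tau)=(\omega,0)$. If $\delta\ne0$, the second candidate is $(r,\tau)=(\Delta/\delta,0)$, because $Ax_0-\frac1\delta b=(\omega-\frac1\delta)b=\frac\Delta\delta b$.

## 6. Four inequalities and the window $Q<P\le DQ$

**Step 1: estimate the two candidates.** We claim
$$\Gamma(\eta)\ge\omega\mu(\eta)+1\quad(|\eta|\le\varphi),\tag{8}$$
$$\gamma(\sigma)\le\omega\mu(\sigma)+1\quad(|\sigma|\le1),\quad\text{provided }\omega\ge0,\tag{9}$$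
$$|\Delta|\,\mu(\sigma)\ge|\delta|\,\gamma(\sigma)+1\quad(|\sigma|\le1),\tag{10}$$
$$|\Delta|\,\mu(\eta)\le|\delta|\,\Gamma(\eta)+D\quad(|\eta|\le\varphi).\tag{11}$$
For (8), put $\beta=\mu(\eta)$, $\zeta=1$ in (6). For (9), put $h=\gamma(\sigma)$, $z=0$ in (7): then $\gamma(\sigma)=\omega\beta+\zeta$ with $\beta\le\mu(\sigma)$ and $\zeta\le1$, and $\omega\ge0$. For the other two, $\delta\Delta\ge0$ gives $\delta/\Delta=|\delta|/|\Delta|$. Put $h=\gamma(\sigma)$, $z=-\operatorname{sgn}\Delta$ in (7): then $\beta=(|\delta|\gamma(\sigma)+1)/|\Delta|$ lies in $C_\sigma$, so it is at most $\mu(\sigma)$, which is (10). Put $\beta=\mu(\eta)$, $\zeta=0$ in (6): then $h\le\Gamma(\eta)$ and $|z|\le D$, and $\beta=(\delta h-z)/\Delta\le(|\delta|\Gamma(\eta)+D)/|\Delta|$, which is (11).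

Read these with $\omega\ge0$ and $\delta\neq0$. The pair $(\omega,0)$ satisfies every $U_\eta$ with room $1$ to spare and misses $L_\sigma$ by at most $1$. The pair $(\Delta/\delta,0)$ satisfies every $L_\sigma$ with room $1/|\delta|$ and misses $U_\eta$ by at most $D/|\delta|$. It is tempting to interpolate: take $r=(1-t)\omega+t\,\Delta/\delta$, $\tau=0$, $0\le t<1$, and let $\rho=t/(1-t)$. By these estimates, the $L_\sigma$ are guaranteed if $\rho\ge|\delta|$, and the $U_\eta$ are guaranteed if $\rho D\le|\delta|$. For $D=1$ we take $\rho=|\delta|$ and are done. For $D>1$ the two requirements contradict each other, and the attempt stops, short by exactly the factor $D$.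

**Step 2: see the same failure in certificates.** This tells us which certificates are still dangerous.

**Lemma 2.** No certificate has $P>DQ$. If $\omega\ge0$, no certificate has $Q\ge P$.

**Proof.** By (10), the balance of first coordinates in (2), and (11),
$$|\delta|\sum p_i\gamma(\sigma_i)+P\le|\Delta|\sum p_i\mu(\sigma_i)=|\Delta|\sum q_j\mu(\eta_j)\le|\delta|\sum q_j\Gamma(\eta_j)+DQ .$$
If $P>DQ$, then $|\delta|\big(\sum p_i\gamma(\sigma_i)-\sum q_j\Gamma(\eta_j)\big)<0$, so $\sum p_i\gamma(\sigma_i)<\sum q_j\Gamma(\eta_j)$, contradicting (2). If $\omega\ge0$ and $Q\ge P$, then (8), the balance, and (9) give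
$$\sum q_j\Gamma(\eta_j)\ge Q+\omega\sum q_j\mu(\eta_j)=Q+\omega\sum p_i\mu(\sigma_i)\ge P+\omega\sum p_i\mu(\sigma_i)\ge\sum p_i\gamma(\sigma_i),$$
again contradicting (2). $\square$

So for $\omega\ge0$ a certificate would have to lie in the window $Q<P\le DQ$, which is empty for $D=1$. The way past this is to use that a certificate has at most three indices, so that one of $I,J$ has at most one element. Convexity of the body on the other side then closes the window.

**Lemma 3.** No certificate has $|J|\le1$ and $P\le DQ$. Every certificate with $|I|\le1$ has $Q\ge P$.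

**Proof.** Let $|J|\le1$ and $P\le DQ$. If $J=\emptyset$, then $Q=0$, so $P=0$ and $I=\emptyset$, which is not allowed. So $J$ has one element, with height $\eta$ and weight $q=Q>0$. The points $(\gamma(\sigma_i),\sigma_i)$ lie in $B$, and $\sum p_i\sigma_i=q\eta$ by (2), so
$$\Big(\sum p_i\gamma(\sigma_i),\ q\eta\Big)=\sum p_i(\gamma(\sigma_i),\sigma_i)\in PB\subseteq qDB .$$
Dividing by $q$, we see that $\frac1q\sum p_i\gamma(\sigma_i)$ lies in the slice of $DB$ at height $\eta$, so it is at most $\Gamma(\eta)$. This contradicts (2).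

Let $|I|\le1$. If $I=\emptyset$, then $P=0\le Q$. Otherwise the left side of the balance is $P(\mu(\sigma),\sigma)$. The gauge $\|\cdot\|_C$ of $C$ is a norm equal to $1$ on $\partial C$, and the points $(\mu(\sigma),\sigma)$, $(\mu(\eta_j),\eta_j)$ lie on $\partial C$. Taking gauges and using the triangle inequality, $P\le\sum q_j=Q$. $\square$

**Step 3: collect what is excluded.** A certificate with $|J|\le1$ is impossible: $P>DQ$ is excluded by Lemma 2 and $P\le DQ$ by Lemma 3. Since $|I|+|J|\le3$, any other certificate has $|J|\ge2$ and $|I|\le1$, hence $Q\ge P$. If $\omega\ge0$, that is excluded by Lemma 2. **So case (I) is finished**, and in case (II) only certificates with $|I|\le1$ remain.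

## 7. Negative $\omega$: certificates with at most one lower index

Case (II) does occur. Let $X_1=X_2=\ell_1^2$ and
$$T(x_1,x_2,s)=\tfrac{10}9\big(s-\tfrac{x_1}{10},\ x_2,\ x_1-\tfrac s{10}\big).$$
Since $\frac9{10}(|x_1|+|s|)\le|s-\frac{x_1}{10}|+|x_1-\frac s{10}|\le\frac{11}{10}(|x_1|+|s|)$, (3) holds with $D=\frac{11}9$. Here $c(x)=\frac{10}9x_1$, $e=(0,1)$, $f=(0,\frac{10}9)$, $x_0=(\frac9{10},0)$, $b=(\frac{10}9,0)$, and $Ax_0=(-\frac1{10},0)=-\frac9{100}b$. So $\omega=-\frac9{100}$, $\delta=-\frac19$, $\Delta=-\frac{99}{100}$ and $\delta\Delta>0$.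

For $\omega=-a<0$ the argument with (8) and (9) stops at a definite place. The best upper bound for $\gamma(\sigma)=-a\beta+\zeta$ is now attained at the *left* end of the slice $C_\sigma$. But the balance (2) concerns the right ends $\mu$ only, and gives no relation between left ends. We need other inequalities, and here $D<2$ enters again.

Let $\omega=-a$, $\delta=-\vartheta$, $a,\vartheta>0$, $a\vartheta<1$, so $\Delta=-(1-a\vartheta)$.

**Step 1: bound $B$ and $C$ horizontally.** In (7), $\zeta=(az+h)/(1-a\vartheta)$. Choosing $z=1$ if $h\ge0$ and $z=-1$ if $h<0$, the condition $|\zeta|\le1$ gives $|h|+a\le1-a\vartheta$ on $B$. Hence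
$$\gamma\le k:=1-a-a\vartheta,\qquad0<k<1,\tag{12}$$
where $k>0$ because $\gamma(0)>0$. (In the example, $k=\frac9{10}$, and $\gamma=\frac9{10}$ exactly.) From (6) with $\zeta=1$, and with $\zeta=\pm1$ chosen so that $|z|=|\beta-\vartheta\zeta|=|\beta|+\vartheta$, we get
$$\Gamma(\eta)\ge1-a\beta,\qquad|\beta|\le D-\vartheta\qquad\text{for all }(\beta,\eta)\in C.\tag{13}$$
Let $\nu(\eta)=\min C_\eta=-\mu(-\eta)$. It is convex, $\nu(0)<0$, and (13) with $\beta=\nu(\eta)$ gives
$$\Gamma(\eta)\ge1-a\,\nu(\eta)\qquad(|\eta|\le\varphi).\tag{14}$$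

**Step 2: show that $\Gamma$ is positive where it matters.** By (12), $\Gamma\le Dk<2$. So (13) gives $1-a\beta\le Dk$ on $C$; applying this to both $\pm(\beta,\eta)\in C$ we get $a|\beta|\le Dk-1<1$ on $C$. Going back to (13),
$$\Gamma>0\quad\text{on }[-\varphi,\varphi].\tag{15}$$

**Step 3: normalize a certificate.** Suppose there is a certificate with $|I|\le1$. If $I=\emptyset$, then $J\neq\emptyset$ and (2) says $\sum q_j\Gamma(\eta_j)<0$, contradicting (15). So $I$ has one element, with height $\sigma$, and we may scale its weight to $1$. Then $|J|\le2$ and $Q\ge1$ by Lemma 3; in particular $J\ne\emptyset$. The balance reads $(\mu(\sigma),\sigma)=\sum q_j(\mu(\eta_j),\eta_j)$. We shall show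
$$\sum q_j\Gamma(\eta_j)\ge\gamma(\sigma),\tag{16}$$
which contradicts (2).

**Step 4: isolate the worst upper index.** Let $\hat\eta$ be one of the $\eta_j$ for which $\Gamma(\eta_j)$ is smallest. If $\Gamma(\hat\eta)\ge k$, then $\sum q_j\Gamma(\eta_j)\ge Qk\ge k\ge\gamma(\sigma)$, and (16) holds. So let
$$\Gamma(\hat\eta)<k,\qquad\hat\nu:=\nu(\hat\eta).$$
By (14), $1-a\hat\nu\le\Gamma(\hat\eta)<1-a-a\vartheta$, hence $\hat\nu>1+\vartheta>0$. Since $\nu(0)<0$, we have $\hat\eta\ne0$. Replacing $e,f$ by $-e,-f$ reflects heights in both bodies, $(h,\sigma)\mapsto(h,-\sigma)$ and $(\beta,\eta)\mapsto(\beta,-\eta)$. This preserves (5), the constants $a,\vartheta,k$, and the certificate with all its heights negated. So we may assume $\hat\eta>0$.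

**Step 5: a linear lower bound for $\Gamma$ to the left of $\hat\eta$.** We claim
$$\Gamma(\eta)\ge1-a\hat\nu\,\frac\eta{\hat\eta}\qquad\text{for all }\eta\in[-\varphi,\hat\eta].\tag{17}$$
At $\eta=\hat\eta$ this is (14). Next let $\eta=-t\hat\eta\ge-\varphi$ with $t\ge1$. Convexity of $\nu$ and $\nu(0)<0$ give
$$\hat\nu\le\tfrac1t\nu(t\hat\eta)+\big(1-\tfrac1t\big)\nu(0)\le\tfrac1t\nu(t\hat\eta),$$
so $\mu(t\hat\eta)\ge\nu(t\hat\eta)\ge t\hat\nu$. Then (14) gives $\Gamma(-t\hat\eta)\ge1-a\nu(-t\hat\eta)=1+a\mu(t\hat\eta)\ge1+at\hat\nu$, which is (17) at $-t\hat\eta$. Finally, on $[-\hat\eta,\hat\eta]$ the concave function $\Gamma$ dominates an affine function at both end points, hence throughout.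

**Step 6: the case $D\sigma<\hat\eta$.** Here (17) applies to every $\eta_j$. Indeed, $|J|\le2$; if the other height were $\eta'>\hat\eta$, then $\sigma=\sum q_j\eta_j\ge Q\hat\eta\ge\hat\eta>0$, so $D\sigma\ge\hat\eta$, a contradiction. Summing (17) and using the balance of heights,
$$\sum q_j\Gamma(\eta_j)\ge Q-\frac{a\hat\nu}{\hat\eta}\sum q_j\eta_j\ge1-\frac{a\hat\nu\sigma}{\hat\eta}.$$
If $\sigma\le0$, the right side is at least $1>k\ge\gamma(\sigma)$. If $\sigma>0$, then $\sigma/\hat\eta<1/D$, and $\hat\nu\le D-\vartheta<D$ by (13), so the right side is at least $1-a>1-a-a\vartheta=k\ge\gamma(\sigma)$. Either way (16) holds.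

**Step 7: the case $D\sigma\ge\hat\eta$.** If $\gamma(\sigma)<0$, then (16) follows from (15). Let $\gamma(\sigma)\ge0$. We compare $\Gamma(\hat\eta)$ with $\Gamma(D\sigma)=D\gamma(\sigma)$. Since $-\hat\eta<\hat\eta\le D\sigma\le D$ and $\Gamma$ is concave on $[-D,D]$,
$$\Gamma(\hat\eta)\ge\min\{\Gamma(-\hat\eta),\Gamma(D\sigma)\}.$$
By (17), $\Gamma(-\hat\eta)\ge1+a\hat\nu>1>k>\Gamma(\hat\eta)$, so the minimum is not $\Gamma(-\hat\eta)$, and therefore $\Gamma(\hat\eta)\ge\Gamma(D\sigma)=D\gamma(\sigma)$. Since $\Gamma(\hat\eta)>0$ is the smallest of the $\Gamma(\eta_j)$ and $Q\ge1$,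
$$\sum q_j\Gamma(\eta_j)\ge Q\,\Gamma(\hat\eta)\ge\Gamma(\hat\eta)\ge D\gamma(\sigma)\ge\gamma(\sigma),$$
which is (16).

So no certificate exists in case (II) either. By Proposition 1 the system (1) has a solution, and Section 5, Step 3, turns it into the required $S$. This proves Theorem 2, and with it Theorem 1: the conjecture is true. $\square$

## 8. Arbitrary apexes, cylinders, and $\ell_1^m$ with $m\ge2$

**Arbitrary double cones.** Theorem 2 says more than the conjecture: it applies to every $T$ of distortion $D<2$, optimal or not, and $S$ can be taken to agree with $T$ on $X_1\cap T^{-1}(X_2)$. Geometrically, let $B_1,B_2\subseteq\mathbb R^3$ be two-dimensional convex bodies symmetric about $0$ and let $v^i\notin\operatorname{span}B_i$. Then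
$$d_{BM}\big(\operatorname{conv}(B_1\cup\{\pm v^1\}),\operatorname{conv}(B_2\cup\{\pm v^2\})\big)=d_{BM}(B_1,B_2).$$
To see this, send $\operatorname{span}B_i$ to $\mathbb R^2\times\{0\}$ and $v^i$ to $e^3$ by an invertible linear map. The image of the double cone is the unit ball of $X_i\oplus_1\ell_1^1$, where the unit ball of $X_i$ is the image of $B_i$. The distance of bodies does not change under invertible linear maps applied to either body, and for unit balls it is the distance of the normed spaces. So the equality is Theorem 1.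

**Cylinders.** Let $X\oplus_\infty\mathbb R$ carry the norm $\max\{\|x\|,|s|\}$; its unit ball is a cylinder over $B_X$. Then
$$d_{BM}(X_1\oplus_\infty\mathbb R,\ X_2\oplus_\infty\mathbb R)=d_{BM}(X_1,X_2)$$
for all two-dimensional $X_1,X_2$. Indeed, the maximum of $g(x)+\zeta s$ over $\|x\|\le1$, $|s|\le1$ is $\|g\|+|\zeta|$, so $(X\oplus_\infty\mathbb R)^*=X^*\oplus_1\mathbb R$. Passing to adjoints gives $d_{BM}(X,Y)=d_{BM}(X^*,Y^*)$. Now apply Theorem 1 to $X_1^*,X_2^*$.

**A converse to Fact (2) for $m\ge2$.** For two-dimensional $X_1,X_2$ and every integer $m\ge2$,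
$$d_{BM}(X_1\oplus_1\ell_1^m,X_2\oplus_1\ell_1^m)=d_{BM}(X_1,X_2)\iff d_{BM}(X_1,X_2)\le\max_i d_{BM}(X_i,\ell_1^2).$$
The implication "$\Leftarrow$" is Fact (2). For "$\Rightarrow$", put $d_i=d_{BM}(X_i,\ell_1^2)$ and choose $T_1:X_1\to\ell_1^2$, $T_2:\ell_1^2\to X_2$ with $\|x\|_1\le\|T_1x\|\le d_1\|x\|_1$ and $\|z\|\le\|T_2z\|_2\le d_2\|z\|$. Split $\ell_1^m=\ell_1^2\oplus_1\ell_1^{m-2}$ (the second summand is absent if $m=2$) and consider the swap
$$(x,z',z'')\mapsto(T_2z',\,T_1x,\,z''),\qquad z'\in\mathbb R^2,\ z''\in\mathbb R^{m-2}.$$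
The norm of the image is $\|T_2z'\|_2+\|T_1x\|+\|z''\|$, which lies between the norm of $(x,z',z'')$ and $\max\{d_1,d_2\}$ times it. So the left-hand distance is at most $\max\{d_1,d_2\}$, and if it equals $d_{BM}(X_1,X_2)$, the right-hand inequality follows.

Thus for $m\ge2$ the hypothesis of Fact (2) is necessary as well as sufficient, while for $m=1$ it is superfluous by Theorem 1. These notes do not settle whether $d_{BM}(X_1,X_2)\le\max_id_{BM}(X_i,\ell_1^2)$ holds for all two-dimensional spaces, and nothing above depends on it.
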